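\title{Metrizable $B_r$-spaces are Baire spaces}

\begin{abstract}
A Hausdorff space $E$ is a $B_r$-space if every continuous, nearly open bijection from $E$ onto a Hausdorff space is open. We prove that every metrizable $B_r$-space is a Baire space, and more generally that this holds for regular Hausdorff spaces with a $\sigma$-locally finite $\pi$-base. Given such a space that is not Baire, we match finer and finer partitions of two disjoint open sets and glue along the matching. This produces a strictly coarser Hausdorff topology for which the identity map is nearly open. For metrizable spaces that are countable unions of closed locally compact subspaces, being a $B_r$-space is equivalent to being Baire.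
\end{abstract}

\section{Introduction}\label{sec:intro}

A map $f\colon E\to F$ between topological spaces is \emph{nearly open} if for every $x\in E$ and every neighborhood $U$ of $x$ the closure $\overline{f(U)}$ is a neighborhood of $f(x)$ in $F$. Equivalently, $f(U)\subseteq\operatorname{int}\overline{f(U)}$ for every open $U\subseteq E$. The notion appears in the standard proof of the open mapping theorem for a continuous linear surjection between Banach spaces. That proof has two steps: Baire category in the target shows that the map is nearly open, and completeness of the domain then removes the closure. The following definition isolates, for bijections, what the second step asks of the domain.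

A Hausdorff space $E$ is a \emph{$B_r$-space} if every continuous, nearly open bijection $f$ from $E$ onto an arbitrary Hausdorff space $F$ is open.

The target can be eliminated from the definition. Let $\tau$ be the topology of $E$. A continuous bijection $f$ onto a Hausdorff space $F$ is a homeomorphism from $(E,\tau')$ onto $F$, where $\tau'\subseteq\tau$ is the Hausdorff topology of all preimages of open sets. Hence $(E,\tau)$ is a $B_r$-space if and only if there is no Hausdorff topology $\tau'\subsetneq\tau$ on $E$ for which $\mathrm{id}\colon(E,\tau)\to(E,\tau')$ is nearly open. The property thus says that $\tau$ cannot be weakened in a way that is invisible up to closures. A compact Hausdorff space has it, since no strictly coarser topology is Hausdorff. A discrete space has it too: near openness makes $\overline{f(\{x\})}=\{f(x)\}$ a neighborhood of $f(x)$.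

Recall that a space is \emph{Baire} if every countable intersection of dense open subsets is dense. The following facts, none of which is used in our proofs, describe how the $B_r$-property sits between completeness and category. Completely metrizable spaces, and more generally \v{C}ech-complete spaces, are $B_r$-spaces. Metrizability and Baire category alone do not suffice to make a space a $B_r$-space. All zero-dimensional metrizable $B_r$-spaces and all sub-orderable metrizable $B_r$-spaces are Baire. The question whether this holds without such an additional hypothesis is posed as open in \cite{Noll}:
\begin{quote}
\emph{Is every metrizable $B_r$-space a Baire space?}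
\end{quote}
The special cases suggest that the answer is yes. One cannot obtain it by finding a dense completely metrizable subspace, because there exist metrizable $B_r$-spaces that contain none. We argue by contraposition instead: from the failure of the Baire property we construct the coarser topology.

The proof uses only one combinatorial consequence of metrizability. A family of subsets of $E$ is \emph{locally finite} if every point of $E$ has a neighborhood that meets only finitely many of its members. A \emph{$\pi$-base} of $E$ is a family $\mathcal W$ of nonempty open sets such that every nonempty open set contains a member of $\mathcal W$. It is \emph{$\sigma$-locally finite} if $\mathcal W=\bigcup_{n\in\omega}\mathcal W_n$ with each $\mathcal W_n$ locally finite. By the Nagata--Smirnov theorem, every metrizable space is regular Hausdorff and has a $\sigma$-locally finite base, whose nonempty members form a $\sigma$-locally finite $\pi$-base.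

\begin{theorem}\label{thm:main}
Let $(E,\tau)$ be metrizable, or more generally regular Hausdorff with a $\sigma$-locally finite $\pi$-base, and suppose that $E$ is not Baire. Then there is a Hausdorff topology $\tau'\subsetneq\tau$ on $E$ such that $\mathrm{id}\colon(E,\tau)\to(E,\tau')$ is nearly open.
\end{theorem}

This identity map is a continuous, nearly open bijection onto a Hausdorff space, and it is not open. The question is therefore answered in the affirmative.

\begin{corollary}\label{cor:main}
Every metrizable $B_r$-space is Baire. More generally, every regular Hausdorff $B_r$-space with a $\sigma$-locally finite $\pi$-base is Baire.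
\end{corollary}

The proof has two independent halves. Sections \ref{sec:model} and \ref{sec:gluing} extract from a simple example the notion of a separated matching between two open sets and show that such a matching yields $\tau'$. Sections \ref{sec:rationals}--\ref{sec:construction} construct a separated matching, first for $\mathbb Q$ and then in general. Section \ref{sec:complements} treats countable unions of closed locally compact spaces and shows that ``Baire'' cannot be improved to ``hereditarily Baire''.

\subsection*{Conventions}
Closures $\overline X$, interiors, ``open'' and ``locally finite'' refer to $(E,\tau)$ unless another topology is named. In particular, a family of subsets of an open set $V$ is called locally finite only if it is locally finite at every point of $E$, not merely at the points of $V$. We write $\omega=\{0,1,2,\dots\}$, also for the first infinite cardinal. A set is \emph{nowhere dense} if its closure has empty interior, and $G$ is \emph{regular open} if $G=\operatorname{int}\overline G$. We use the following standard facts.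
\begin{itemize}
\item[(T1)] An open set disjoint from $X$ is disjoint from $\overline X$.
\item[(T2)] If $\mathcal D$ is locally finite, then so is $\{\overline D:D\in\mathcal D\}$, by (T1), and $\overline{\bigcup\mathcal D}=\bigcup_{D\in\mathcal D}\overline D$, since near each point the union is a finite one.
\item[(T3)] The boundary $\partial W=\overline W\setminus W$ of an open set $W$ is closed and nowhere dense. Finite unions of nowhere dense sets are nowhere dense.
\item[(T4)] If $G$ is regular open, every open subset of $\overline G$ lies in $G$. In a regular space every neighborhood $U$ of $x$ contains the closure of a regular open neighborhood of $x$: take an open $L\ni x$ with $\overline L\subseteq U$, and then $\operatorname{int}\overline L$.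
\end{itemize}

\section{Two dense subsets of the line}\label{sec:model}

The simplest way to violate the $B_r$-property is to pull apart two interleaved dense sets.

\begin{example}\label{ex:line}
Let $A=\mathbb Q$ and $B=\mathbb Q+\sqrt2$, two disjoint dense subsets of $\mathbb R$, and let $E=A\cup B$. Let $\tau'$ be the Euclidean topology on $E$. Let $\tau$ consist of the sets whose traces on $A$ and on $B$ are relatively open, so that $(E,\tau)$ is a copy of $(A\times\{0\})\cup(B\times\{1\})\subseteq\mathbb R^2$. Then $\tau'\subseteq\tau$, and $A$ is $\tau$-open but not $\tau'$-open because $B$ is dense in $\mathbb R$. A $\tau$-neighborhood of $x\in A$ contains $A\cap J$ for an open interval $J\ni x$, and the $\tau'$-closure of $A\cap J$ contains the $\tau'$-neighborhood $E\cap J$ of $x$. The same argument applies to $x\in B$. So the identity is nearly open and $(E,\tau)$ is not a $B_r$-space. It is not Baire either: the complements of its points are countably many dense open sets with empty intersection.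
\end{example}

A general space comes without an ambient line. To imitate the example we must say, in terms of $(E,\tau)$ alone, what the line provides. It tells us which part of $B$ belongs to which part of $A$, namely $B\cap J$ to $A\cap J$, and it guarantees that a point of $A$ and a point of $B$ never occupy the same place.

\begin{definition}\label{def:matching}
Let $A,B$ be nonempty open subsets of a space $E$ with $\overline A\cap\overline B=\emptyset$. Let $(U_j,V_j)_{j\in I}$ be a family of pairs of nonempty open sets $U_j\subseteq A$, $V_j\subseteq B$, one of which is the pair $(A,B)$. Write $k\le j$ if $U_k\subseteq U_j$ and $V_k\subseteq V_j$. The family is a \emph{matching} between $A$ and $B$ if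
\begin{itemize}
\item[(M1)] for all $j,k\in I$: $U_j\cap U_k\neq\emptyset$ if and only if $V_j\cap V_k\neq\emptyset$;
\item[(M2)] if an open set $G$ meets $U_j$, there is $k\le j$ with $U_k\subseteq G$; if an open set $G$ meets $V_j$, there is $k\le j$ with $V_k\subseteq G$.
\end{itemize}
The matching is \emph{separated} if
\begin{itemize}
\item[(M3)] for all $x\in\overline A$ and $y\in\overline B$ there are open sets $G\ni x$ and $H\ni y$ such that no $k\in I$ satisfies both $U_k\subseteq G$ and $V_k\subseteq H$.
\end{itemize}
\end{definition}

Applied to the pair $(A,B)$, condition (M2) says that the $U_j$ form a $\pi$-base of $A$ and the $V_j$ form a $\pi$-base of $B$. Condition (M1) says that the two $\pi$-bases have the same intersection pattern. Condition (M3) says that the matching does not identify a point of $\overline A$ with a point of $\overline B$. The definition does not change when the two sides are exchanged, so every statement about matchings has a mirror image with the same proof; ``by symmetry'' always refers to this.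

In Example \ref{ex:line} the sets $A$ and $B$ are $\tau$-closed, and the pairs $(A\cap J,B\cap J)$, with $J$ a nonempty open interval ($J=\mathbb R$ allowed), form a separated matching. For (M1), both conditions are equivalent to $J\cap J'\ne\emptyset$ by density. For (M2), a $\tau$-open set that meets $A\cap J$ contains $A\cap J'$ for some interval $J'\subseteq J$. For (M3), choose open intervals $J_x\ni x$ and $J_y\ni y$ with disjoint closures in $\mathbb R$, and put $G=A\cap J_x$, $H=B\cap J_y$. If $A\cap J\subseteq G$ and $B\cap J\subseteq H$, then $J$ lies in both closures, which is impossible.

\begin{example}\label{ex:shift}
In $E=\mathbb R$ let $A=(0,1)$, $B=(2,3)$, and take the pairs $(J,J+2)$ with $J\subseteq(0,1)$ a nonempty open interval. This is a matching, because translation by $2$ preserves inclusions and intersections. It is not separated: for $x\in A$ and open sets $G\ni x$, $H\ni x+2$, any small interval $J$ around $x$ has $J\subseteq G$ and $J+2\subseteq H$.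
\end{example}

Matchings thus exist in complete spaces as well, so category must enter through (M3).

\section{Gluing along a matching}\label{sec:gluing}

\begin{proposition}\label{prop:gluing}
Let $(E,\tau)$ be a regular Hausdorff space with a separated matching $(U_j,V_j)_{j\in I}$ between open sets $A$ and $B$. Then there is a Hausdorff topology $\tau'\subsetneq\tau$ on $E$ such that $\mathrm{id}\colon(E,\tau)\to(E,\tau')$ is nearly open.
\end{proposition}

In Example \ref{ex:line}, a basic $\tau'$-open set $E\cap J'$ contains $A\cap J$ exactly when $J\subseteq J'$, and hence exactly when it contains $B\cap J$. We take this as the definition of the new basic open sets. Call an open set $N\subseteq E$ \emph{saturated} if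
\[
U_j\subseteq N\iff V_j\subseteq N\qquad\text{for all }j\in I .
\]
The set $E$ is saturated, and the intersection of two saturated sets is saturated, since a set lies in $N\cap N'$ if and only if it lies in both. Hence the saturated sets form a base of a topology $\tau'\subseteq\tau$.

The difficulty is to show that there are enough saturated sets. The natural way to saturate an open set $G$ is to add the partners of all pieces that it contains. If $G$ meets both $A$ and $B$, the added sets may combine with $G$ to cover new pieces, so we restrict to sets that meet at most one side. Call $G$ \emph{small} if $G$ is regular open and $G\cap A=\emptyset$ or $G\cap B=\emptyset$. By (T4), every neighborhood of a point $x$ contains a small neighborhood of $x$ that misses $B$ if $x\notin\overline B$, and one that misses $A$ if $x\notin\overline A$. Since $\overline A\cap\overline B=\emptyset$, at least one of these cases occurs, so the small sets form a base of $\tau$. For small $G$ put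
\[
S_G=\begin{cases}\bigcup\{V_j:U_j\subseteq G\}\subseteq B&\text{if }G\cap B=\emptyset,\\[2pt] \bigcup\{U_j:V_j\subseteq G\}\subseteq A&\text{if }G\cap A=\emptyset,\end{cases}
\qquad \widehat G=G\cup S_G .
\]
If $G$ misses both $A$ and $B$, both lines give $S_G=\emptyset$. In Example \ref{ex:line}, $G=A\cap J$ has $S_G=B\cap J$ and $\widehat G=E\cap J$.

\begin{lemma}\label{lem:saturate}
If $G$ is small, then $\widehat G$ is saturated.
\end{lemma}

\begin{proof}
By symmetry let $G\cap B=\emptyset$. The set $\widehat G$ is open. Let $U_j\subseteq\widehat G$. Since $U_j\subseteq A$ is disjoint from $S_G\subseteq B$, we have $U_j\subseteq G$, so $V_j\subseteq S_G\subseteq\widehat G$.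

Let $V_j\subseteq\widehat G$. Since $V_j\subseteq B$ is disjoint from $G$, we have $V_j\subseteq S_G$. Here $V_j$ may be covered by many sets $V_l$ without lying in any one of them, so an argument is needed. Suppose $U_j\not\subseteq G$. Then $U_j\not\subseteq\overline G$ by (T4), so the open set $E\setminus\overline G$ meets $U_j$. By (M2) there is $k\le j$ with $U_k\cap\overline G=\emptyset$. The nonempty set $V_k\subseteq V_j\subseteq S_G$ meets some $V_l$ with $U_l\subseteq G$. By (M1), $U_k\cap U_l\neq\emptyset$, which contradicts $U_k\cap G=\emptyset$. Hence $U_j\subseteq G\subseteq\widehat G$.
\end{proof}

The lemma fails for open sets $G$ that are not regular open. In Example \ref{ex:line} take $G=A\cap(0,1)\setminus\{\frac12\}$. Then $S_G$ contains $B\cap(0,\frac12)$ and $B\cap(\frac12,1)$, whose union is $B\cap(0,1)$, but $G\cup S_G$ omits the point $\frac12$ of the partner $A\cap(0,1)$.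

\begin{proof}[Proof of Proposition \ref{prop:gluing}]
\emph{$\tau'\neq\tau$.} Let $N$ be a saturated set that meets $A$. By (M2) for the pair $(A,B)$, $N$ contains some $U_k$, hence also $V_k\subseteq B$, so $N\not\subseteq A$. Thus the nonempty $\tau$-open set $A$ is not $\tau'$-open.

\emph{The identity is nearly open.} Let $x\in U\in\tau$ and choose a small $G$ with $x\in G\subseteq U$. By Lemma \ref{lem:saturate}, $\widehat G$ is a $\tau'$-neighborhood of $x$. We show that it lies in the $\tau'$-closure of $U$. By symmetry let $G\cap B=\emptyset$. Let $y\in\widehat G$ and let $N\ni y$ be saturated; we need $N\cap U\ne\emptyset$. If $y\in G$, then $y\in N\cap U$. Otherwise $y\in V_j$ for some $j$ with $U_j\subseteq G$. By (M2) there is $k\le j$ with $V_k\subseteq N$, and $U_k\subseteq N$ because $N$ is saturated. Also $U_k\subseteq U_j\subseteq G\subseteq U$, so $\emptyset\neq U_k\subseteq N\cap U$.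

\emph{$\tau'$ is Hausdorff.} Let $x\neq y$. By Lemma \ref{lem:saturate} it suffices to find small sets $G\ni x$ and $H\ni y$ with $(G\cup S_G)\cap(H\cup S_H)=\emptyset$.

Case 1: $x,y\notin\overline B$. Take disjoint small $G\ni x$ and $H\ni y$ that miss $B$. Since $S_G,S_H\subseteq B$, we have $G\cap S_H=H\cap S_G=\emptyset$. If $S_G\cap S_H\neq\emptyset$, then $V_j\cap V_k\ne\emptyset$ for some $j,k$ with $U_j\subseteq G$ and $U_k\subseteq H$. By (M1), $U_j\cap U_k\neq\emptyset$, which contradicts $G\cap H=\emptyset$.

Case 2: $x,y\notin\overline A$. This follows from Case 1 by symmetry.

Case 3: neither of the above. Then one of the two points lies in $\overline B$ and one lies in $\overline A$. No point lies in both sets, so after renaming $x\in\overline A$ and $y\in\overline B$. Take disjoint small sets $G\ni x$ missing $B$ and $H\ni y$ missing $A$, contained in the respective open sets given by (M3). Then no $k$ has $U_k\subseteq G$ and $V_k\subseteq H$. The sets $S_G\subseteq B$ and $S_H\subseteq A$ are disjoint. If $G\cap S_H\neq\emptyset$, then $G$ meets some $U_j$ with $V_j\subseteq H$, and (M2) gives $k\le j$ with $U_k\subseteq G$ and $V_k\subseteq V_j\subseteq H$, a contradiction. If $H\cap S_G\ne\emptyset$, then $H$ meets some $V_j$ with $U_j\subseteq G$, and (M2)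 gives $k\le j$ with $V_k\subseteq H$ and $U_k\subseteq U_j\subseteq G$, again a contradiction.
\end{proof}

Condition (M3) enters only in Case 3, and there it is needed. In Example \ref{ex:shift}, let $N\ni x$ and $N'\ni x+2$ be saturated, with $x\in A$. A small interval $J$ around $x$ has $J\subseteq N$ and $J+2\subseteq N'$, and saturation of $N$ gives $J+2\subseteq N\cap N'$.

The next proposition is not needed for Theorem \ref{thm:main}. It shows that the new topology, in particular the one obtained in the proof of that theorem, is no larger in weight than $\tau$ and differs from $\tau$ only in how $A$ and $B$ lie relative to each other. The \emph{weight} $w$ of a space is the least cardinality of a base.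

\begin{proposition}\label{prop:extra}
The topology $\tau'$ generated by the saturated sets satisfies $w(E,\tau')\le w(E,\tau)$. Moreover, $\tau$ and $\tau'$ induce the same topology on each of the $\tau$-open sets $E_1=E\setminus\overline B$ and $E_2=E\setminus\overline A$, and $E=E_1\cup E_2$.
\end{proposition}

\begin{proof}
Let $x\in N$ with $N$ saturated, and let $G$ be small with $x\in G\subseteq N$. Every piece contained in $G$ is contained in $N$, and so is its partner. Hence $S_G\subseteq N$ and $x\in\widehat G\subseteq N$. So the sets $\widehat G$, with $G$ ranging over any $\tau$-base of small sets, form a base of $\tau'$. It remains to find such a base of cardinality at most $w=w(E,\tau)$. The space $E$ is infinite, because on a finite set the only Hausdorff topology is the discrete one, while $\tau'\neq\tau$. A Hausdorff space of finite weight has finitely many open sets and is finite, so $w$ is infinite. Fix a base $\mathcal B$ of $\tau$ with $|\mathcal B|=w$, and for each pair $L,L'\in\mathcal B$ choose a small $G$ with $L\subseteq G\subseteq L'$ if there is one. The chosen sets form a base with at most $w\cdot w=w$ members.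

The regular open sets $G\subseteq E_1$ form a base of $\tau$ on $E_1$ by (T4). Each such $G$ is small with $S_G\subseteq B$, so $G=\widehat G\cap E_1$ is open in the topology induced by $\tau'$. The claim for $E_2$ follows by symmetry, and $E_1\cup E_2=E$ because $\overline A\cap\overline B=\emptyset$.
\end{proof}

\section{A separated matching in the rationals}\label{sec:rationals}

It remains to construct a separated matching without the help of an ambient space. The plan is to partition $A$ and $B$ more and more finely, each time matching the new pieces of $U$ with the new pieces of its partner $V$. Conditions (M1) and (M2) then come from the tree structure and from the fineness of the partitions. The freedom in the choice of partners is used to secure (M3). We carry this out for $E=\mathbb Q=\{q_0,q_1,\dots\}$, with $F_n=\{q_0,\dots,q_n\}$.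

Call a \emph{cell} a nonempty finite union of sets $\mathbb Q\cap(\alpha,\beta)$ with irrational $\alpha<\beta$. Cells are clopen. Cutting at irrational points shows that for each $\varepsilon>0$ and all large $m$, a cell is a disjoint union of exactly $m$ cells of diameter less than $\varepsilon$. Level $0$ consists of the pair $A=\mathbb Q\cap(-2\sqrt2,-\sqrt2)$, $B=\mathbb Q\cap(\sqrt2,2\sqrt2)$. Each pair $(U,V)$ of cells of level $n$ is refined in two steps.

First, choose cells $C\subsetneq U$ and $K\subsetneq V$ that miss the finite set $F_n$, and replace $(U,V)$ by the two pairs
\[
(C,\;V\setminus K),\qquad(U\setminus C,\;K).
\]
The matching is crosswise: all points of $F_n\cap U$ go to the second pair and all points of $F_n\cap V$ go to the first. Second, in each new pair cut both cells into the same number of cells of diameter less than $2^{-n}$, and match them arbitrarily. The resulting pairs form level $n+1$.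

Two pairs of the whole family are either nested on both sides or disjoint on both sides, which gives (M1). If an open $G$ contains a point $x\in U_j$, then the left cell containing $x$ at a high enough level lies in $G$ and belongs to a pair below $j$; the same holds on the right, which gives (M2). For (M3), let $x\in A$, $y\in B$ and choose $n$ with $x,y\in F_n$. Let $G\ni x$ and $H\ni y$ be the cells of level $n+1$ that contain these points. They are not partners, since in every pair of level $n+1$ one of the two cells misses $F_n$. If some pair had $U_k\subseteq G$ and $V_k\subseteq H$, we could take it of level at least $n+1$, and the pair of level $n+1$ above it would be $(G,H)$, which is not a pair. By Proposition \ref{prop:gluing}, $\mathbb Q$ is not a $B_r$-space.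

Four features of this argument are special, and each has a substitute.
\begin{enumerate}
\item The finite sets $F_n$ become closed nowhere dense sets that exhaust an open set. They exist because $E$ is not Baire.
\item There may be no clopen sets. We use families of disjoint open pieces whose union is only dense. Then $x$ may lie in no piece of level $n+1$, and its neighborhood $G$ must be found differently: as the complement of the union of all sets $\overline C$ of stage $n$. This union has to be closed, which is why all partitions are kept locally finite.
\item Small diameter is replaced by partitions that respect the family $\mathcal W_n$ of the $\pi$-base.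
\item These partitions may be infinite of any cardinality, and the partner must be divisible into equally many pieces. This can fail: there is no matching between $A=\mathbb Q$ and $B=\mathbb Q\times D$ in their topological sum if $D$ is discrete and uncountable, since (M2) gives sets $V_k$ inside each $\mathbb Q\times\{d\}$ and (M1) turns them into uncountably many disjoint nonempty subsets of $\mathbb Q$. We therefore choose $A$ and $B$ in a region where all open sets admit partitions of the same sizes.
\end{enumerate}

\section{Locally finite partitions}\label{sec:partitions}

In this section and the next, $E$ is as in Theorem \ref{thm:main}, and $\mathcal W=\bigcup_n\mathcal W_n$ is a $\pi$-base with each $\mathcal W_n$ locally finite.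

Since $E$ is not Baire, there are dense open sets $O_n$ such that the open set $O=E\setminus\overline{\bigcap_nO_n}$ is nonempty. The sets $F_n=\bigcup_{m\le n}(E\setminus O_m)$ are closed and nowhere dense by (T3), and
\[
F_0\subseteq F_1\subseteq\cdots,\qquad O\subseteq\bigcup_nF_n .
\]
No point of $O$ is isolated, since an isolated point of $O$ would lie in the interior of some $F_n$. So every nonempty open subset of $O$ has at least two points. The following consequence is used repeatedly.
\begin{itemize}
\item[$(\ast)$] \emph{For every nonempty open $U\subseteq O$ and every $n$ there is a nonempty open $C$ with $\overline C\subseteq U\setminus F_n$ and $U\setminus\overline C\ne\emptyset$.}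
\end{itemize}
Indeed, $U\setminus F_n$ is nonempty and open, so it contains points $p\neq q$, and by regularity $p$ has an open neighborhood $C$ whose closure lies in the open set $(U\setminus F_n)\setminus\{q\}$.

A \emph{partition} of a nonempty open set $U$ is a locally finite family of pairwise disjoint nonempty open subsets of $U$ whose union is dense in $U$; density means that every nonempty open subset of $U$ meets a member. Partitions can be iterated. Let $\mathcal P$ be a partition of $U$ and let $\mathcal Q_P$ be a partition of $P$ for each $P\in\mathcal P$. Then $\bigcup_P\mathcal Q_P$ is a partition of $U$. Its members are disjoint. A nonempty open subset of $U$ meets some $P$ in a nonempty open set, which meets a member of $\mathcal Q_P$. A point $x$ has a neighborhood meeting only finitely many $P\in\mathcal P$; intersecting it with neighborhoods of $x$ that meet only finitely many members of $\mathcal Q_P$, for these finitely many $P$, gives local finiteness.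

The first lemma turns a locally finite family, whose members overlap, into a partition fine enough to enter each member. The pieces are the regions where membership in every set of the family is decided.

\begin{lemma}[Atoms]\label{lem:atoms}
Let $U$ be a nonempty open set and $\mathcal D$ a locally finite family of open sets. For finite $\mathcal F\subseteq\mathcal D$ put
\[
U_{\mathcal F}=\Bigl(U\cap\bigcap_{W\in\mathcal F}W\Bigr)\setminus\overline{\bigcup(\mathcal D\setminus\mathcal F)} .
\]
Distinct $\mathcal F$ give disjoint sets, and the nonempty sets $U_{\mathcal F}$ form a partition of $U$. If $W\in\mathcal D$ meets $U$, then some nonempty $U_{\mathcal F}$ has $W\in\mathcal F$, hence $U_{\mathcal F}\subseteq W$.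
\end{lemma}

We call the nonempty sets $U_{\mathcal F}$ the \emph{atoms} of $\mathcal D$ in $U$.

\begin{proof}
Each $U_{\mathcal F}$ is open because $\mathcal F$ is finite. For $W\in\mathcal D$ we have $U_{\mathcal F}\subseteq W$ if $W\in\mathcal F$, and $U_{\mathcal F}\cap W=\emptyset$ if $W\notin\mathcal F$. This gives disjointness. A neighborhood that meets only the members of a finite family $\mathcal D_0\subseteq\mathcal D$ meets $U_{\mathcal F}$ only if $\mathcal F\subseteq\mathcal D_0$, and there are finitely many such $\mathcal F$. This gives local finiteness.

Let $Z=\bigcup_{W\in\mathcal D}\partial W$. By (T2) the boundaries form a locally finite family, so $Z$ is closed. Every point has an open neighborhood in which $Z$ agrees with a finite union of boundaries, so $Z$ has empty interior by (T3). Hence $U\setminus Z$ is dense in $U$. Let $x\in U\setminus Z$. The family $\mathcal F=\{W\in\mathcal D:x\in W\}$ is finite. For $W\in\mathcal D\setminus\mathcal F$ we have $x\notin W\cup\partial W=\overline W$, so $x\notin\overline{\bigcup(\mathcal D\setminus\mathcal F)}$ by (T2). Thus $x\in U_{\mathcal F}$, and the union of the atoms is dense in $U$. Finally, if $W\in\mathcal D$ meets $U$, then the nonempty open set $W\cap U$ meets some $U_{\mathcal F}$, and this forces $W\in\mathcal F$.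
\end{proof}

The second lemma provides the region where partitions can always be matched. Minimizing a monotone cardinal function makes it constant on the open subsets of some $M$. The work lies in showing that the supremum defining this function is attained. Recall that the cofinality $\operatorname{cf}\kappa$ of an infinite cardinal $\kappa$ equals $\omega$ if and only if $\kappa$ is the supremum of a sequence of smaller cardinals, and that, if $\operatorname{cf}\kappa>\omega$, a countable union of sets of size less than $\kappa$ has size less than $\kappa$.

\begin{lemma}[Equal sizes]\label{lem:sizes}
There are a nonempty open set $M\subseteq O$ and an infinite cardinal $\kappa$ such that for every nonempty open $V\subseteq M$, every partition of $V$ has at most $\kappa$ members, and for every cardinal $\mu$ with $1\le\mu\le\kappa$ there is a partition of $V$ with exactly $\mu$ members.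
\end{lemma}

\begin{proof}
For an open set $V$, a \emph{packing} in $V$ is a locally finite family of pairwise disjoint nonempty open subsets of $V$. For nonempty open $V\subseteq O$ let $\lambda(V)$ be the supremum of the cardinalities of all packings in $V$. Then $V'\subseteq V$ implies $\lambda(V')\le\lambda(V)$. Since cardinals are well ordered, there is a nonempty open $M\subseteq O$ with $\kappa=\lambda(M)$ minimal, and then $\lambda(V)=\kappa$ for every nonempty open $V\subseteq M$. Fix such a $V$. Partitions are packings, so they have at most $\kappa$ members. We show that $V$ contains a packing of size at least $\kappa$, and that $\kappa\geq\omega$.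

\emph{An infinite packing.} Put $W_0=V$. By $(\ast)$, choose successively nonempty open sets $W_{n+1}$ with $\overline{W_{n+1}}\subseteq W_n\setminus F_n$ and $D_n:=W_n\setminus\overline{W_{n+1}}\neq\emptyset$. The open sets $D_n$ are pairwise disjoint, since $D_m\subseteq W_{n+1}$ for $m>n$. Moreover $\bigcap_{n\ge1}\overline{W_n}\subseteq V\setminus\bigcup_nF_n=\emptyset$. So every $x\in E$ has a neighborhood of the form $E\setminus\overline{W_m}$, and this set meets $D_n\subseteq W_n$ only for $n<m$. Hence $\{D_n:n\in\omega\}$ is a packing in $V$, and $\kappa\ge\omega$.

\emph{The case $\operatorname{cf}\kappa=\omega$.} Choose cardinals $\kappa_n<\kappa$ with $\sup_n\kappa_n=\kappa$. Since $\lambda(D_n)=\kappa>\kappa_n$, there is a packing in $D_n$ with more than $\kappa_n$ members. The union of these packings consists of pairwise disjoint sets, and it is locally finite by the argument used for iterated partitions, because $\{D_n\}$ is locally finite. Its size exceeds every $\kappa_n$, so it is at least $\kappa$.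

\emph{The case $\operatorname{cf}\kappa>\omega$.} Let $\mathcal W^V=\{W\in\mathcal W:W\subseteq V\}$. Each member of a packing in $V$ contains a member of $\mathcal W^V$, and disjoint members of the packing contain distinct ones. So $|\mathcal W^V|$ bounds the size of every packing in $V$, and $|\mathcal W^V|\ge\kappa$. As $\operatorname{cf}\kappa>\omega$, there is $n$ such that $\mathcal D=\mathcal W^V\cap\mathcal W_n$ has at least $\kappa$ members. The atoms $V_{\mathcal F}$ of $\mathcal D$ in $V$ form a packing in $V$; let $\nu$ be its size. By Lemma \ref{lem:atoms} there are exactly $\nu$ index sets $\mathcal F$ of atoms, each is finite, and together they cover the infinite set $\mathcal D$. Hence $\nu$ is infinite and $\kappa\le|\mathcal D|\le\nu\cdot\omega=\nu$.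

\emph{Partitions of size $\mu$.} Subfamilies of packings are packings, so $V$ contains a packing $\{P_i:i\in J\}$ of $|J|=\mu$ sets. Fix $i_0\in J$ and replace $P_{i_0}$ by $P^*=V\setminus\overline{\bigcup_{i\ne i_0}P_i}$, which is open and contains $P_{i_0}$ by (T1). The new family is a packing of size $\mu$, and its union is dense in $V$ because $V\subseteq P^*\cup\overline{\bigcup_{i\neq i_0}P_i}$.
\end{proof}

The infinite packing depends on the sets $F_n$. In $[0,1]$ every locally finite family of nonempty sets is finite by compactness, so there the supremum $\lambda(V)=\omega$ is not attained.

\section{Proof of the main theorem}\label{sec:construction}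

Let $M$ and $\kappa$ be as in Lemma \ref{lem:sizes}. The set $M$ has two distinct points, which have disjoint open neighborhoods in $M$. By regularity there are nonempty open sets $A,B$ with $\overline A\cup\overline B\subseteq M$ and $\overline A\cap\overline B=\emptyset$. By Proposition \ref{prop:gluing}, Theorem \ref{thm:main} follows once we have a separated matching between $A$ and $B$.

\subsection*{The tree of pairs}
We construct index sets $I_n$, partitions $\{U_i:i\in I_n\}$ of $A$ and $\{V_i:i\in I_n\}$ of $B$, both indexed injectively, and surjections $I_{n+1}\to I_n$ such that $U_j\subseteq U_i$ and $V_j\subseteq V_i$ whenever $j\mapsto i$. The set $I_0$ has one element, with pair $(A,B)$. Stage $n$ passes from $I_n$ to $I_{n+1}$ in three steps. Each step replaces every current pair $(U,V)$ by a partition of $U$ and a partition of $V$, matched by a bijection. Since partitions can be iterated, after each step the left pieces form a partition of $A$ and the right pieces form a partition of $B$.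

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) rectangle (4,2.4);
\draw[fill=gray!35] (1.1,1.2) circle (0.7);
\node at (1.1,1.2) {$C_i$};
\node at (3,1.85) {$U_i\setminus\overline{C_i}$};
\draw[very thick] (2.3,0.3) -- (3.5,1.0);
\node at (3.45,0.5) {$F_n$};
\node at (2,-0.35) {$U_i\subseteq A$};
\draw[fill=gray!35] (6,0) rectangle (10,2.4);
\draw[fill=white] (8.9,1.2) circle (0.7);
\node at (8.9,1.2) {$K_i$};
\node at (7,1.85) {$V_i\setminus\overline{K_i}$};
\draw[very thick] (6.3,0.3) -- (7.5,1.0);
\node at (7.45,0.5) {$F_n$};
\node at (8,-0.35) {$V_i\subseteq B$};
\end{tikzpicture}
\caption{Crosswise matching. Inside a matched pair $(U_i,V_i)$, open sets $C_i$ and $K_i$ are cut out whose closures avoid the nowhere dense set $F_n$. The two gray regions are matched with each other, and so are the two white regions. In each new pair one side has closure disjoint from $F_n$.}\label{fig:cross}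
\end{figure}

\begin{itemize}
\item[(a)] \emph{Crosswise splitting} (Figure \ref{fig:cross}). For each $i\in I_n$ use $(\ast)$ to choose nonempty open sets $C_i,K_i$ with
\[
\overline{C_i}\subseteq U_i\setminus F_n,\quad U_i\setminus\overline{C_i}\neq\emptyset,\qquad \overline{K_i}\subseteq V_i\setminus F_n,\quad V_i\setminus\overline{K_i}\neq\emptyset .
\]
Then $\{C_i,U_i\setminus\overline{C_i}\}$ and $\{K_i,V_i\setminus\overline{K_i}\}$ are partitions of $U_i$ and $V_i$. Replace $(U_i,V_i)$ by the two pairs
\[
(C_i,\;V_i\setminus\overline{K_i}),\qquad(U_i\setminus\overline{C_i},\;K_i).
\]
\item[(b)] \emph{Refining on the left.} For each pair $(U,V)$ obtained in (a), let $\mathcal P$ be the partition of $U$ into the atoms of $\mathcal W_n$. Since $U,V\subseteq M$, Lemma \ref{lem:sizes} gives $1\le|\mathcal P|\le\kappa$ and a partition of $V$ with exactly $|\mathcal P|$ members. Match the two partitions by any bijection.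
\item[(c)] \emph{Refining on the right.} For each pair $(U,V)$ obtained in (b), partition $V$ into the atoms of $\mathcal W_n$, partition $U$ into equally many pieces by Lemma \ref{lem:sizes}, and match the two partitions by any bijection.
\end{itemize}
The pairs obtained in (c) are indexed by $I_{n+1}$, and each is mapped to the index $i\in I_n$ from which it arose. Steps (b) and (c) are separate because the atoms of $\mathcal W_n$ in $U$ and in $V$ need not be equally many; only one side at a time can be prescribed.

Let $I$ be the disjoint union of the $I_n$; elements of $I_n$ have \emph{level} $n$. Call $k$ a \emph{descendant} of $j$ if the composed surjections map $k$ to $j$, where $k=j$ is allowed. A descendant $k$ of $j$ satisfies $k\le j$ in the sense of Definition \ref{def:matching}. Every $j$ has descendants at all higher levels and exactly one ancestor at each lower level.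

\subsection*{Verification of (M1)}
If one of $j,k$ is a descendant of the other, then $U_j\cap U_k\neq\emptyset$ and $V_j\cap V_k\neq\emptyset$ by nesting. Otherwise let the level of $k$ be at least that of $j$, and let $j'$ be the element on the level of $j$ of which $k$ is a descendant. Then $j'\neq j$, $U_k\subseteq U_{j'}$ and $V_k\subseteq V_{j'}$. Distinct pieces of one level are disjoint, so $U_j\cap U_k=\emptyset=V_j\cap V_k$. This proves (M1), and also the following: if $U_k$ meets $U_j$, or $V_k$ meets $V_j$, and the level of $k$ is at least that of $j$, then $k$ is a descendant of $j$.

\subsection*{Verification of (M2)}
Let $G$ be open with $G\cap U_j\neq\emptyset$. Choose $n$ and $W\in\mathcal W_n$ with $W\subseteq G\cap U_j$. The left pieces after step (a) of stage $n$ form a partition of $A$, so $W$ meets one of them, say $U$. By Lemma \ref{lem:atoms}, step (b) produces an atom in $U$ that is contained in $W$, and step (c) subdivides it. So there is $k\in I_{n+1}$ with $U_k\subseteq W$. The number $n$ may be smaller than the level of $j$; replacing $k$ by a descendant, we may assume that the level of $k$ is at least that of $j$. Since $\emptyset\ne U_k\subseteq U_j$, the index $k$ is a descendant of $j$. Thus $k\le j$ and $U_k\subseteq G$.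

Let $G$ be open with $G\cap V_j\neq\emptyset$, and choose $W\in\mathcal W_n$ with $W\subseteq G\cap V_j$. The right pieces after step (b) of stage $n$ form a partition of $B$, so $W$ meets one of them, say $V$. Step (c) produces an atom in $V$ contained in $W$, that is, $V_k\subseteq W$ for some $k\in I_{n+1}$. As before, some descendant of $k$ is a descendant of $j$, and its right piece lies in $G$.

\subsection*{Verification of (M3)}
Let $x\in\overline A$ and $y\in\overline B$. Since $\overline A\cup\overline B\subseteq M\subseteq O$ and the $F_n$ increase, there is $n$ with $x,y\in F_n$. This is why the closures of $A$ and $B$, and not only the sets themselves, were placed in $M$. Put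
\[
C^{(n)}=\bigcup_{i\in I_n}\overline{C_i},\qquad K^{(n)}=\bigcup_{i\in I_n}\overline{K_i}.
\]
The families $\{C_i\}$ and $\{K_i\}$ are locally finite because $C_i\subseteq U_i$ and $K_i\subseteq V_i$. By (T2) the sets $C^{(n)}$ and $K^{(n)}$ are closed, and both are disjoint from $F_n$. So $G=E\setminus C^{(n)}$ and $H=E\setminus K^{(n)}$ are open neighborhoods of $x$ and $y$. Suppose $U_k\subseteq G$ and $V_k\subseteq H$. Replacing $k$ by a descendant, we may assume that its level is at least $n+1$. Then $(U_k,V_k)$ lies componentwise in one of the pairs created in step (a) of stage $n$. If that pair is $(C_i,V_i\setminus\overline{K_i})$, then $\emptyset\neq U_k\subseteq C^{(n)}\cap G=\emptyset$. If it is $(U_i\setminus\overline{C_i},K_i)$, then $\emptyset\neq V_k\subseteq K^{(n)}\cap H=\emptyset$. Both are absurd.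

Thus $(U_j,V_j)_{j\in I}$ is a separated matching between $A$ and $B$. Proposition \ref{prop:gluing} completes the proof of Theorem \ref{thm:main}, and with it of Corollary \ref{cor:main}. \qed

\begin{remark}
The $\sigma$-locally finite $\pi$-base was used twice: its atoms give (M2) while keeping the partitions locally finite, and they give the large packing in Lemma \ref{lem:sizes} when $\operatorname{cf}\kappa>\omega$. The failure of the Baire property was also used twice: for (M3) and for the infinite packing. Regularity was used in $(\ast)$, in the choice of $A$ and $B$, and to obtain a base of small sets.
\end{remark}

\section{Countable unions of locally compact spaces}\label{sec:complements}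

As recalled in the introduction, the converse of Corollary \ref{cor:main} is false in general. It holds for spaces built from countably many closed locally compact pieces. The reason is the following common extension of the compact and the discrete case. A space is \emph{locally compact} if every point has a compact neighborhood. In a locally compact Hausdorff space the compact neighborhoods of a point form a neighborhood base, so open subspaces are again locally compact.

\begin{proposition}\label{prop:lc}
Every regular Hausdorff space $E$ with a dense locally compact subspace $W$ is a $B_r$-space.
\end{proposition}

\begin{proof}
First, $W$ is open in $E$. Let $w\in W$, let $K\subseteq W$ be a compact neighborhood of $w$ in $W$, and let $L$ be open in $E$ with $w\in L\cap W\subseteq K$. Since $W$ is dense and $K$ is closed in $E$, we get $L\subseteq\overline{L\cap W}\subseteq K\subseteq W$.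

Let $f\colon E\to F$ be a continuous, nearly open bijection onto a Hausdorff space. We show that $f$ maps open subsets $Q$ of $W$ to open sets. Let $w\in Q$ and let $K\subseteq Q$ be a compact neighborhood of $w$; it is a neighborhood in $E$ because $W$ is open. The set $f(K)$ is compact, hence closed, so $f(K)=\overline{f(K)}$ is a neighborhood of $f(w)$ by near openness, and $f(K)\subseteq f(Q)$.

Now let $U$ be an open neighborhood of an arbitrary $x\in E$. By regularity choose an open $U'$ with $x\in U'\subseteq\overline{U'}\subseteq U$, and let $N=\operatorname{int}\overline{f(U')}$, an open neighborhood of $f(x)$. The set $Q=(W\cap f^{-1}(N))\setminus\overline{U'}$ is an open subset of $W$, so $f(Q)$ is open, and $f(Q)\subseteq N\subseteq\overline{f(U')}$. If $Q\neq\emptyset$, then $f(Q)$ meets $f(U')$, which contradicts injectivity since $Q\cap U'=\emptyset$. Hence $W\cap f^{-1}(N)\subseteq\overline{U'}$. Since $W$ is dense and $f^{-1}(N)$ is open, $f^{-1}(N)\subseteq\overline{W\cap f^{-1}(N)}\subseteq\overline{U'}\subseteq U$. By surjectivity $N\subseteq f(U)$. So $f(U)$ is a neighborhood of $f(x)$, and $f$ is open.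
\end{proof}

\begin{theorem}\label{thm:lc}
Let $E$ be metrizable, or regular Hausdorff with a $\sigma$-locally finite $\pi$-base, and let $E$ be a countable union of closed locally compact subspaces. The following are equivalent:
\begin{itemize}
\item[(i)] $E$ is a $B_r$-space;
\item[(ii)] $E$ is Baire;
\item[(iii)] $E$ has a dense locally compact subspace.
\end{itemize}
In particular, a $\sigma$-compact metrizable space is a $B_r$-space if and only if it is Baire, and a countable metrizable space is a $B_r$-space if and only if its isolated points are dense.
\end{theorem}

\begin{proof}
The implication (i)$\Rightarrow$(ii) is Corollary \ref{cor:main}, and (iii)$\Rightarrow$(i) is Proposition \ref{prop:lc}. For (ii)$\Rightarrow$(iii) let $E=\bigcup_nL_n$ with $L_n$ closed and locally compact, and put $W=\bigcup_n\operatorname{int}L_n$. Each $L_n\setminus\operatorname{int}L_n$ is closed with empty interior, so its complement is dense and open. As $E$ is Baire, the intersection of these complements is dense. A point of this intersection lies in some $L_n$, hence in $\operatorname{int}L_n$, so $W$ is dense. Each $\operatorname{int}L_n$ is open in the locally compact Hausdorff space $L_n$, hence locally compact, and it is open in $W$. So $W$ is locally compact.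

Compact subsets of a metrizable space are closed and locally compact, which gives the $\sigma$-compact case. If $E$ is countable, take the $L_n$ to be the singletons; then $W$ is the set of isolated points, and it is dense if $E$ is a $B_r$-space. Conversely, a dense set of isolated points is a discrete, hence locally compact, dense subspace.
\end{proof}

A space is \emph{hereditarily Baire} if all its closed subspaces are Baire. Corollary \ref{cor:main} cannot be strengthened to this property.

\begin{example}\label{ex:sharp}
The metrizable space $X=(\mathbb R\times(0,\infty))\cup(\mathbb Q\times\{0\})\subseteq\mathbb R^2$ has the dense locally compact subspace $\mathbb R\times(0,\infty)$, so it is a $B_r$-space by Proposition \ref{prop:lc}. Its closed subspace $\mathbb Q\times\{0\}$ is countable and has no isolated points, so it is not Baire.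
\end{example}

\begin{thebibliography}{1}
\bibitem{Noll} Dominikus Noll, \emph{Banach-Mazur game and open mapping theorem}, arXiv:2211.00432 (2022).
\end{thebibliography}
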